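# Powers of a quadric in four variables and the generic rank

## 1. Waring rank, generic rank, and forms on either side of it

All forms are homogeneous polynomials over $\mathbb{C}$. We write
$$q_n=x_1^2+\cdots+x_n^2\in\mathbb{C}[x_1,\dots,x_n].$$
Up to a linear change of coordinates this is any non-degenerate quadratic form in $n$ variables. For a positive integer $s$, the power $q_n^s$ is a form of degree $2s$. For example, $x_1^2+x_2^2=(x_1+ix_2)(x_1-ix_2)$, so in suitable coordinates $q_2=xy$. In the same way we may write $q_4=xy+zw$ and $q_3=xy+z^2$.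

**Definition (Waring rank).** A Waring decomposition of size $r$ of a form $f$ of degree $d$ is an expression $f=\sum_{j=1}^r\ell_j^d$ with linear forms $\ell_j$ over $\mathbb{C}$. The Waring rank $\operatorname{rk}f$ is the smallest such $r$.

The rank does not change under linear changes of coordinates. Since every nonzero complex number is a $d$-th power, a decomposition $f=\sum c_j\ell_j^d$ with coefficients $c_j\in\mathbb{C}^*$ is just as good as one without, and multiplying $f$ by a nonzero scalar does not change its rank. We use this freely.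

As an example, take $x^2y$. We have $6x^2y=(x+y)^3-(x-y)^3-2y^3$, so $\operatorname{rk}(x^2y)\le3$. Rank $1$ is impossible because $x^2y$ is not a cube. Rank $2$ is impossible too: if $x^2y=\ell_1^3+\ell_2^3$, then $\ell_1,\ell_2$ are independent (otherwise the sum would be a cube or zero), and $\ell_1^3+\ell_2^3$ has three pairwise non-proportional linear factors, while $x^2y$ has a repeated one. So $\operatorname{rk}(x^2y)=3$.

**Definition (generic rank).** The generic rank $g(n,d)$ is the Waring rank of a general form of degree $d$ in $n$ variables. By the Alexander–Hirschowitz theorem,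
$$g(n,d)=\left\lceil\tfrac1n\tbinom{n+d-1}{d}\right\rceil,$$
except for $d=2$, where $g(n,2)=n$, and for $(n,d)\in\{(3,4),(4,4),(5,4),(5,3)\}$, where $g(n,d)$ is one more than this value.

For example, $g(2,3)=\lceil 4/2\rceil=2$ and $g(4,8)=\lceil\frac14\binom{11}{3}\rceil=\lceil 165/4\rceil=42$, while $g(4,4)=\lceil 35/4\rceil+1=10$.

**Definition (subgeneric, supergeneric).** The rank of a form of degree $d$ in $n$ variables is subgeneric if it is less than $g(n,d)$, and supergeneric if it is greater than $g(n,d)$.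

For example, $x^3$, as a binary cubic, has rank $1<2$, which is subgeneric, and $x^2y$ has rank $3>2$, which is supergeneric.

## 2. Weights, characters of $\mathbb{Z}^2/\Lambda$, and Gauss quadrature

Here are the notions used in the proof.

**Definition (weight).** The weight of a monomial $x^{i_1}y^{i_2}z^{i_3}w^{i_4}$ is $(i_1-i_2,\,i_3-i_4)\in\mathbb{Z}^2$.

The substitution $(x,y,z,w)\mapsto(\sigma x,\sigma^{-1}y,\tau z,\tau^{-1}w)$ multiplies a monomial of weight $(\alpha,\beta)$ by $\sigma^\alpha\tau^\beta$. For example, $x^5z^3$ has weight $(5,3)$, and every monomial of $(xy+zw)^s$ has weight $(0,0)$. A weight of a monomial of degree $2s$ satisfies $|\alpha|+|\beta|\le 2s$.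

**Definition (dual group of a lattice).** Let $\Lambda\subset\mathbb{Z}^2$ be a subgroup of finite index. Put
$$\Gamma=\{(\sigma,\tau)\in(\mathbb{C}^*)^2:\ \sigma^\alpha\tau^\beta=1\text{ for all }(\alpha,\beta)\in\Lambda\}.$$

A homomorphism $\mathbb{Z}^2\to\mathbb{C}^*$ is given by the images $\sigma,\tau$ of the two basis vectors, so $\Gamma\cong\operatorname{Hom}(\mathbb{Z}^2/\Lambda,\mathbb{C}^*)$. Duality of finite abelian groups gives $|\Gamma|=[\mathbb{Z}^2:\Lambda]$, and for each $(\alpha,\beta)\notin\Lambda$ there is $(\sigma_0,\tau_0)\in\Gamma$ with $\sigma_0^\alpha\tau_0^\beta\ne1$. Multiplying all of $\Gamma$ by $(\sigma_0,\tau_0)$ permutes $\Gamma$ and multiplies the sum below by $\sigma_0^\alpha\tau_0^\beta$. Hence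
$$\sum_{(\sigma,\tau)\in\Gamma}\sigma^\alpha\tau^\beta=\begin{cases}|\Gamma|&\text{if }(\alpha,\beta)\in\Lambda,\\0&\text{otherwise.}\end{cases}\tag{1}$$

As an example, let $\Lambda$ be generated by $(5,3)$ and $(3,-5)$, of index $25+9=34$. With $\zeta$ a primitive $34$-th root of unity, the pair $(\zeta,\zeta^{21})$ lies in $\Gamma$, because $5+63=68$ and $3-105=-102$ are multiples of $34$. It has order $34$, so it generates $\Gamma$. Its $17$-th power is $(-1,-1)$, since $21\cdot17=357=10\cdot34+17$.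

**Gauss quadrature.** Let $w>0$ be an integrable weight function on $(0,1)$ and $M\ge1$. There are distinct nodes $y_1,\dots,y_M\in(0,1)$ and weights $g_1,\dots,g_M>0$ with
$$\sum_{j=1}^Mg_jP(y_j)=\int_0^1P(y)\,w(y)\,dy\qquad\text{for every polynomial }P\text{ with }\deg P\le 2M-1.\tag{2}$$

For $w=1$ this is Gauss–Legendre quadrature. For example, with $M=2$ the nodes are $\frac12\pm\frac1{2\sqrt3}$ and both weights are $\frac12$. The sums for $1,y,y^2,y^3$ are $1$, $\frac12$, $\frac14+\frac1{12}=\frac13$ and $\frac18+3\cdot\frac12\cdot\frac1{12}=\frac14$, as they should be.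

## 3. The conjecture for fixed $n$, and the theorems

How does $\operatorname{rk}(q_n^s)$ compare with $g(n,2s)$? When $s$ is fixed and $n$ grows, the following is known. For every fixed positive integer $s$,
$$\lim_{n\to+\infty}\log_n\bigl(\operatorname{rk}(q_n^s)\bigr)=s,$$
and for every fixed $s\ge2$ the rank of $q_n^s$ is subgeneric for all sufficiently large $n$. The question is about the other direction: fix $n$ and let $s$ grow. It comes from Cosimo Flavi, "Decompositions of powers of quadrics", arXiv:2411.03161 (2024).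

**Conjecture.** For every integer $n\ge3$ there exists $s_0=s_0(n)$ such that $\operatorname{rk}(q_n^s)>g(n,2s)$ for all integers $s\ge s_0$.

In words: for fixed $n\geq 3$, the rank becomes supergeneric. We shall prove that this is false. It fails at $n=4$, where the rank is in fact subgeneric for every $s\ge31$.

**Theorem 1.** For every $s\ge1$, put $\kappa=\lfloor s/4\rfloor$. Then
$$\operatorname{rk}(q_4^s)\le U(s):=\bigl(\lfloor s/2\rfloor+1\bigr)\Bigl((s+1-\kappa)^2+\kappa^2\Bigr)=\tfrac5{16}s^3+O(s^2).$$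

**Corollary 2 (the conjecture is false).** $\operatorname{rk}(q_4^s)<g(4,2s)$ for every $s\ge31$, and also for $s\in\{13,17,21,24,25,27,28,29\}$. Hence no $s_0(4)$ exists.

**Theorem 3.** Let $\kappa=\lfloor s/4\rfloor$.

1. $\displaystyle\tfrac12\le\liminf_{s\to\infty}\frac{\operatorname{rk}(q_4^s)}{g(4,2s)}\le\limsup_{s\to\infty}\frac{\operatorname{rk}(q_4^s)}{g(4,2s)}\le\tfrac{15}{16}$. So the rank lies below the generic rank by at least $\frac1{48}s^3+O(s^2)$.
2. $\operatorname{rk}(q_3^s)\le2(s+1-\kappa)(\lfloor s/2\rfloor+1)$, so $\limsup_s\operatorname{rk}(q_3^s)/g(3,2s)\le\frac98$.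

These statements do not decide what happens for $n=3$ or $n\ge5$; that is not needed to refute the conjecture.

The number to keep in mind is $g(4,2s)\sim\frac14\cdot\frac{(2s)^3}{6}=\frac13s^3$. A decomposition of $q_4^s$ with $Cs^3+O(s^2)$ powers and $C<\frac13$ is what we want.

## 4. A lower bound, and two variables by hand

**Lemma 4.** $\operatorname{rk}(q_n^s)\ge\binom{s+n-1}{n-1}$ for $n\ge2$.

**Proof.** The plan is to compute one bilinear form in two ways. Suppose $q_n^s=\sum_{j=1}^r\ell_j^{2s}$, and write $\ell_j$ also for the coefficient vector of $\ell_j$. A monomial differential operator $\partial^\mu$ of order $2s$ sends $(\ell\cdot x)^{2s}$ to $(2s)!\,\ell^\mu$. Hence for forms $F,G$ of degree $s$,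
$$(FG)(\partial)\,q_n^s=(2s)!\sum_{j=1}^rF(\ell_j)G(\ell_j).$$
The right side is a symmetric bilinear form in $(F,G)$ which is a sum of $r$ forms of rank at most one, so its rank is at most $r$.

Now let $u$ run over the real unit sphere $S\subset\mathbb{R}^n$ and put $I(x)=\int_S(u\cdot x)^{2s}\,du$. By rotation invariance $I$ is constant on $S$, and the constant is positive. Since $I$ is homogeneous of degree $2s$, it is a positive multiple of $q_n^s$ on $\mathbb{R}^n$, hence as a polynomial. So $q_n^s=c\int_S(u\cdot x)^{2s}du$ with $c>0$, and the same bilinear form equals $(2s)!\,c\int_SF(u)G(u)\,du$. On real forms it is positive definite: if $\int_SF^2=0$ then $F$ vanishes on $S$, so $F=0$ by homogeneity. Its Gram matrix in the basis of monomials is therefore invertible, and its rank is the dimension $\binom{s+n-1}{n-1}$ of the space of forms of degree $s$. Hence $r\ge\binom{s+n-1}{n-1}$. $\blacksquare$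

Now take $n=2$ and $q_2=xy$. Average over the $2(s+1)$-th roots of unity:
$$\sum_{\sigma^{2(s+1)}=1}(\sigma x+\sigma^{-1}y)^{2s}.$$
The monomial $x^{i_1}y^{i_2}$ survives only if $2(s+1)$ divides $i_1-i_2$. As $|i_1-i_2|\le2s$, only $i_1=i_2=s$ survives, and the sum is $2(s+1)\binom{2s}s(xy)^s$. The terms for $\sigma$ and $-\sigma$ are equal, so this uses $s+1$ powers. For $s=1$ it reads $(x+y)^2+(ix-iy)^2=4xy$. With Lemma 4, $\operatorname{rk}(q_2^s)=s+1$. Since $g(2,2s)=\lceil(2s+1)/2\rceil=s+1$ (and $g(2,2)=2$), the rank is exactly generic for $n=2$.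

## 5. Four variables with a group that kills every nonzero weight

The binary case suggests averaging over a finite group of diagonal matrices. Let us set this up for a general lattice.

Let $\Lambda\subset\mathbb{Z}^2$ have finite index, with $\alpha+\beta$ even for every $(\alpha,\beta)\in\Lambda$, and let $\Gamma$ be its dual group. Then $(-1,-1)\in\Gamma$. For $\ell=ax+by+cz+ew$ put
$$F_\ell=\sum_{(\sigma,\tau)\in\Gamma}(\sigma a\,x+\sigma^{-1}b\,y+\tau c\,z+\tau^{-1}e\,w)^{2s}.$$
The elements $(\sigma,\tau)$ and $(-\sigma,-\tau)$ give opposite linear forms and so the same $2s$-th power. Thus $F_\ell$ is a sum of $|\Gamma|/2$ powers (the factor $2$ is absorbed). Expanding and using (1),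
$$F_\ell=|\Gamma|\sum\frac{(2s)!}{i_1!\,i_2!\,i_3!\,i_4!}\,a^{i_1}b^{i_2}c^{i_3}e^{i_4}\,x^{i_1}y^{i_2}z^{i_3}w^{i_4},\tag{3}$$
the sum being over $i_1+i_2+i_3+i_4=2s$ with weight $(i_1-i_2,i_3-i_4)\in\Lambda$.

*The weight-zero part.* Unlike the binary case, weight zero now contains $s+1$ monomials $(xy)^t(zw)^{s-t}$, and one orbit does not give them the right coefficients. Several orbits do. Put
$$M=\lfloor s/2\rfloor+1,$$
and let $y_j\in(0,1)$, $g_j>0$ $(1\le j\le M)$ be the Gauss–Legendre nodes and weights on $[0,1]$. They are exact in degree $\le2M-1$, and $2M-1=2\lfloor s/2\rfloor+1\ge s$. Let $\theta_j>0$ satisfy $\theta_j^s=g_j$, and take linear forms $\ell_j=a_jx+b_jy+c_jz+e_jw$ with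
$$a_jb_j=\theta_jy_j,\qquad c_je_j=\theta_j(1-y_j).\tag{4}$$
By (3), the coefficient of $(xy)^t(zw)^{s-t}$ in $\sum_jF_{\ell_j}$ is
$$\frac{|\Gamma|(2s)!}{t!^2(s-t)!^2}\sum_j(a_jb_j)^t(c_je_j)^{s-t}=\frac{|\Gamma|(2s)!}{t!^2(s-t)!^2}\sum_jg_j\,y_j^t(1-y_j)^{s-t}.$$
The last sum is exactly $\int_0^1y^t(1-y)^{s-t}dy=\frac{t!\,(s-t)!}{(s+1)!}$, so the coefficient is
$$\frac{|\Gamma|(2s)!}{(s+1)!\,t!\,(s-t)!}=\frac{|\Gamma|(2s)!}{(s+1)!\,s!}\binom st.\tag{5}$$
Hence, whatever $\Lambda$ is, (4) makes the weight-zero part of $\sum_jF_{\ell_j}$ equal to $\frac{|\Gamma|(2s)!}{(s+1)!\,s!}(xy+zw)^s$.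

*The first attempt.* Choose $\Lambda$ so that no nonzero weight survives. Let it be generated by $(s+1,s+1)$ and $(s+1,-(s+1))$. In the coordinates
$$u=\tfrac{\alpha+\beta}2,\quad v=\tfrac{\alpha-\beta}2,\qquad|\alpha|+|\beta|=|u+v|+|u-v|=2\max(|u|,|v|),\tag{6}$$
this lattice is $(s+1)\mathbb{Z}^2$, so its nonzero elements have $|\alpha|+|\beta|\ge2(s+1)>2s$. Here $|\Gamma|=2(s+1)^2$, and we obtain
$$\operatorname{rk}(q_4^s)\le M(s+1)^2\sim\tfrac12s^3.$$
For $s=1$ we have $M=1$ and $4$ powers. Up to scaling the identity is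
$$(x+y+z+w)^2+(x+y-z-w)^2+(ix-iy+iz-iw)^2+(ix-iy-iz+iw)^2=8(xy+zw),$$
which one checks by grouping: the left side is $2(x+y)^2+2(z+w)^2-2(x-y)^2-2(z-w)^2$.

*Where it stops.* We have reached $\frac12s^3$ and need less than $\frac13s^3$. Can the group be made smaller? Suppose $\alpha+\beta$ is even on $\Lambda$ and every nonzero element of $\Lambda$ has $|\alpha|+|\beta|>2s$. This number is even, so it is at least $2s+2$. In the coordinates (6), $\Lambda$ becomes a lattice in $\mathbb{Z}^2$ whose nonzero elements have $\max(|u|,|v|)\ge s+1$. The open squares of side $s+1$ centered at its points are then disjoint, so its covolume is at least $(s+1)^2$. Since the vectors with $\alpha+\beta$ even have index $2$ in $\mathbb{Z}^2$, this gives $|\Gamma|=[\mathbb{Z}^2:\Lambda]\ge2(s+1)^2$. So such a lattice cannot have $|\Gamma|/2<(s+1)^2$.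

Can one save on the nodes? Something, yes. A node $y_j=1$ means $c_j=e_j=0$ is allowed, and the orbit of $a_jx+b_jy$ under the group of the first attempt gives only $s+1$ distinct powers, since $\sigma$ runs over the $2(s+1)$-th roots of unity; similarly for $y_j=0$. For $s=2$ the rule with nodes $\frac13,1$ and weights $\frac34,\frac14$ integrates $1,y,y^2$ exactly, and gives $9+3=12$ powers instead of $18$. But only the two values $0,1$ are special. If a rule with nodes in $[0,1]$ is exact in degree $\le s$ and has $N$ nodes $\eta_1,\dots,\eta_N$ in $(0,1)$, then $s\le2N+1$, because $y(1-y)\prod(y-\eta_i)^2$ has degree $2N+2$, vanishes at all nodes and has positive integral. At a node in $(0,1)$ all of $a,b,c,e$ are nonzero. Two elements $(\sigma,\tau),(\sigma',\tau')$ of $\Gamma$ then give proportional linear forms only if $(\sigma',\tau')=\pm(\sigma,\tau)$, because $\sigma'=\omega\sigma$ and $\sigma'^{-1}=\omega\sigma^{-1}$ force $\omega^2=1$. So the orbit really has $(s+1)^2$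 powers. With such rules this construction therefore uses at least $\frac{s-1}2(s+1)^2$ powers, still $\frac12s^3$ to leading order.

## 6. Letting four short weights in

The weight-zero computation uses only the products $a_jb_j$ and $c_je_j$. Once these are fixed, $a_j$ and $c_j$ are still free in $\mathbb{C}^*$. The first attempt does not use these $2M\approx s$ free parameters at all. So we take a smaller group, let some unwanted weights survive, and use the free parameters to cancel them *between* orbits.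

Which lattice? For $h\ge k\ge0$ let $\Lambda$ be the lattice which in the coordinates $(u,v)$ is the square lattice generated by $(h,k)$ and $(-k,h)$. Its four shortest vectors in the norm $\max(|u|,|v|)$ have norm $h$. The next ones, such as the sum $(h-k,h+k)$, have norm $h+k$. So if $h+k=s+1$, only the four vectors $\pm(h,k),\pm(-k,h)$ give unwanted weights, and the orbit costs $h^2+k^2$ rather than $(h+k)^2$.

What is the price? A weight with $|\alpha|+|\beta|=2h\le2s$ belongs to $s-h+1=k$ monomials of degree $2s$. So there are $4k$ equations, for $2M$ unknowns. This suggests taking $k$ up to about $M/2\approx s/4$. Then $h\approx\frac34s$, and the cost is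
$$\tfrac s2\Bigl(\tfrac9{16}+\tfrac1{16}\Bigr)s^2=\tfrac5{16}s^3<\tfrac13s^3 .$$
The margin is $\frac13-\frac5{16}=\frac1{48}$.

For $s=4$: $\kappa=1$, $h=4$, $k=1$, $M=3$, and $\Lambda$ is the lattice of the example in Section 2, with generators $(5,3)$ and $(3,-5)$. An orbit costs $17$ instead of $25$. The unwanted monomials are exactly $x^5z^3,\ y^5w^3,\ x^3w^5,\ y^3z^5$. The total is $51$ instead of $75$. (This is not yet below $g(4,8)=42$; small $s$ is not where the gain shows.)

Counting parameters proves nothing here. The equations turn out to be linear in some unknowns $A_j$ and *also* linear in the inverses $A_j^{-1}$, and all $A_j$ must be nonzero. The next lemma solves exactly this.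

## 7. Two annihilating vectors with prescribed products

**Lemma 5.** Let $y_1,\dots,y_M\in\mathbb{C}$ be distinct, let $\kappa\ge1$ with $2\kappa\le M-1$, and let $\rho_1,\dots,\rho_M\in\mathbb{C}^*$. There are $\alpha_j,\beta_j\in\mathbb{C}^*$ with $\alpha_j\beta_j=\rho_j$ for all $j$ and
$$\sum_j\alpha_jP(y_j)=0,\qquad\sum_j\beta_jP(y_j)=0\qquad\text{for all polynomials }P\text{ with }\deg P\le\kappa-1.$$

**Proof.** First we describe vectors that annihilate low-degree polynomials. Put $Q(y)=\prod_j(y-y_j)$. Lagrange interpolation writes a polynomial $F$ of degree $\le M-1$ as $\sum_jF(y_j)\frac{Q(y)}{Q'(y_j)(y-y_j)}$, and the coefficient of $y^{M-1}$ is $\sum_jF(y_j)/Q'(y_j)$. So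
$$\sum_j\frac{F(y_j)}{Q'(y_j)}=0\qquad\text{if }\deg F\le M-2.\tag{7}$$
Consequently, for any polynomial $R$ with $\deg R\le M-1-\kappa$, the vector $\alpha_j=R(y_j)/Q'(y_j)$ annihilates every $P$ with $\deg P\le\kappa-1$, because then $\deg(RP)\le M-2$.

So we look for $\alpha_j=R(y_j)/Q'(y_j)$ and $\beta_j=S(y_j)/Q'(y_j)$ with $\deg R,\deg S\le M-1-\kappa$. The requirement $\alpha_j\beta_j=\rho_j$ becomes $(RS)(y_j)=\tau_j:=\rho_jQ'(y_j)^2\ne0$. Only the product $RS$ matters. Let $T$ be the polynomial of degree $\le M-1$ with $T(y_j)=\tau_j$ for all $j$. It is not zero. Factor it over $\mathbb{C}$ into at most $M-1$ linear factors and a constant, and distribute the factors as evenly as possible: $T=RS$ with $\deg R,\deg S\le\lceil\frac{M-1}2\rceil$. As $2\kappa\le M-1$, the integer $M-1-\kappa$ is at least $\frac{M-1}2$, hence at least $\lceil\frac{M-1}2\rceil$. So the degrees are as required. Finally $R(y_j)S(y_j)=\tau_j\ne0$, so no $\alpha_j$ or $\beta_j$ vanishes. $\blacksquare$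

A small case shows why complex numbers are needed. Take nodes $-1,0,1$, $\kappa=1$, $\rho_j=1$: we want $\sum\alpha_j=\sum\alpha_j^{-1}=0$. Real solutions do not exist, since the second sum is $e_2/e_3$ in elementary symmetric functions, and $e_1=e_2=0$ forces $\sum\alpha_j^2=0$. The recipe gives $Q=y^3-y$, $Q'=(2,-1,2)$ at the nodes, $\tau=(4,1,4)$, $T=1+3y^2=(1+i\sqrt3\,y)(1-i\sqrt3\,y)$, and so
$$\alpha=\Bigl(\tfrac{1-i\sqrt3}2,\,-1,\,\tfrac{1+i\sqrt3}2\Bigr),$$
whose entries sum to $0$ and whose inverses, here the complex conjugates, also sum to $0$.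

## 8. Proof of Theorem 1

Use coordinates with $q_4=xy+zw$, and set
$$\kappa=\lfloor s/4\rfloor,\qquad M=\lfloor s/2\rfloor+1,\qquad h=s+1-\kappa,\qquad k=\kappa.$$
Then $h+k=s+1$ and $h\ge k\ge0$. Also $\kappa=\lfloor(M-1)/2\rfloor$, so $2\kappa\le M-1$.

**Step 1: the lattice and its short vectors.** This step determines which weights survive. Let $\Lambda$ be generated by
$$\lambda_1=(h+k,\,h-k),\qquad\lambda_2=(h-k,\,-(h+k)).$$
The determinant is $-(h+k)^2-(h-k)^2$, so $|\Gamma|=[\mathbb{Z}^2:\Lambda]=2(h^2+k^2)$. The coordinate sums of $\lambda_1,\lambda_2$ are $2h$ and $-2k$, so $\alpha+\beta$ is even on $\Lambda$, and Section 5 applies: each $F_\ell$ is a sum of $h^2+k^2$ powers.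

*Claim: the only elements of $\Lambda$ with $|\alpha|+|\beta|\le2s$ are among $0,\pm\lambda_1,\pm\lambda_2$.* In the coordinates (6), $\lambda_1$ and $\lambda_2$ are $(h,k)$ and $(-k,h)$, and $i\lambda_1+j\lambda_2$ has
$$(u,v)=(ih-jk,\ ik+jh).$$
If $ij>0$, then $|v|=|i|k+|j|h\ge h+k$. If $ij<0$, then $|u|=|i|h+|j|k\ge h+k$. If $j=0$ and $|i|\ge2$, then $|u|\ge2h\ge h+k$; if $i=0$ and $|j|\ge2$, then $|v|\ge2h\ge h+k$. In all these cases $|\alpha|+|\beta|=2\max(|u|,|v|)\ge2(s+1)>2s$. What remains is $0,\pm\lambda_1,\pm\lambda_2$.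

**Step 2: the surviving monomials.** This step lists what can occur in $F_\ell$. By (3) and Step 1, the monomials of $F_\ell$ are of these types:

* weight $0$: $(xy)^t(zw)^{s-t}$ with $0\le t\le s$;
* weight $\lambda_1$: $x^{h+k}z^{h-k}(xy)^t(zw)^{t'}$;
* weight $-\lambda_1$: $y^{h+k}w^{h-k}(xy)^t(zw)^{t'}$;
* weight $\lambda_2$: $x^{h-k}w^{h+k}(xy)^t(zw)^{t'}$;
* weight $-\lambda_2$: $y^{h-k}z^{h+k}(xy)^t(zw)^{t'}$.

In the last four, comparing degrees gives $2h+2t+2t'=2s$, that is, $t+t'=s-h=\kappa-1$. They occur only if $h\le s$, that is, $\kappa\ge1$.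

Take $\ell_1,\dots,\ell_M$ satisfying (4). By (5), the weight-zero part of $\sum_jF_{\ell_j}$ is $\frac{|\Gamma|(2s)!}{(s+1)!\,s!}(xy+zw)^s$. If we can choose the $\ell_j$ so that the other four weights cancel, then $q_4^s$ is, up to a nonzero factor, a sum of $M(h^2+k^2)=U(s)$ powers, which proves the bound.

**Step 3: the cancellation conditions.** This step writes the cancellation as equations of the kind in Lemma 5. Put
$$A_j=a_j^{h+k}c_j^{h-k},\qquad B_j=a_j^{h-k}e_j^{h+k}.$$
By (4),
$$b_j^{h+k}e_j^{h-k}=\frac{(a_jb_j)^{h+k}(c_je_j)^{h-k}}{A_j}=\frac{\theta_j^{2h}y_j^{h+k}(1-y_j)^{h-k}}{A_j},$$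
$$b_j^{h-k}c_j^{h+k}=\frac{(a_jb_j)^{h-k}(c_je_j)^{h+k}}{B_j}=\frac{\theta_j^{2h}y_j^{h-k}(1-y_j)^{h+k}}{B_j}.$$
For $t+t'=\kappa-1$ we also have $(a_jb_j)^t(c_je_j)^{t'}=\theta_j^{s-h}y_j^t(1-y_j)^{t'}$, and $y^t(1-y)^{t'}$ is a polynomial of degree at most $\kappa-1$. By (3), up to a nonzero factor, the coefficient of a monomial of weight $\lambda_1$ is $\sum_j\theta_j^{s-h}A_j\,y_j^t(1-y_j)^{t'}$, and similarly for the others. So weights $\pm\lambda_1$ cancel if for all polynomials $P$ with $\deg P\le\kappa-1$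
$$\sum_j\theta_j^{s-h}A_jP(y_j)=0,\qquad\sum_j\theta_j^{s+h}y_j^{h+k}(1-y_j)^{h-k}A_j^{-1}P(y_j)=0,\tag{8}$$
and weights $\pm\lambda_2$ cancel if for all such $P$
$$\sum_j\theta_j^{s-h}B_jP(y_j)=0,\qquad\sum_j\theta_j^{s+h}y_j^{h-k}(1-y_j)^{h+k}B_j^{-1}P(y_j)=0.\tag{9}$$

**Step 4: solving for $A_j$ and $B_j$.** If $\kappa=0$ there is no condition, and we put $A_j=B_j=1$. Let $\kappa\ge1$. In (8), write
$$\alpha_j=\theta_j^{s-h}A_j,\qquad\beta_j=\theta_j^{s+h}y_j^{h+k}(1-y_j)^{h-k}A_j^{-1}.$$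
Their product no longer contains $A_j$: since $\theta_j^{2s}=g_j^2$,
$$\alpha_j\beta_j=\rho_j:=g_j^2\,y_j^{h+k}(1-y_j)^{h-k},$$
and $\rho_j\ne0$ because $y_j\in(0,1)$ and $g_j>0$. Lemma 5 applies, as $2\kappa\le M-1$. It gives nonzero $\alpha_j,\beta_j$ with product $\rho_j$, both annihilating all $P$ with $\deg P\le\kappa-1$. Put $A_j=\alpha_j/\theta_j^{s-h}\in\mathbb{C}^*$. Then $\theta_j^{s+h}y_j^{h+k}(1-y_j)^{h-k}A_j^{-1}=\rho_j/\alpha_j=\beta_j$, so (8) holds. Explicitly, $A_j=R(y_j)/(\theta_j^{s-h}Q'(y_j))$ with $R$ from the proof of the lemma.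

For (9) do the same with $\rho_j=g_j^2\,y_j^{h-k}(1-y_j)^{h+k}$. This gives $B_j\in\mathbb{C}^*$.

**Step 5: recovering the linear forms.** We must still find $a_j,b_j,c_j,e_j$ that satisfy (4) and have the given $A_j,B_j$. With $e_j=\theta_j(1-y_j)/c_j$ the conditions on $a_j,c_j\in\mathbb{C}^*$ are
$$a_j^{h+k}c_j^{h-k}=A_j,\qquad a_j^{h-k}c_j^{-(h+k)}=B_j\,\bigl(\theta_j(1-y_j)\bigr)^{-(h+k)}.$$
Choose logarithms of the right sides and write $a_j=e^{p}$, $c_j=e^{q}$. It suffices to solve a linear system for $(p,q)\in\mathbb{C}^2$ whose determinant is $-(h+k)^2-(h-k)^2\ne0$. So a solution exists. Put $b_j=\theta_jy_j/a_j$ and $e_j=\theta_j(1-y_j)/c_j$. Then (4) holds, $a_j^{h+k}c_j^{h-k}=A_j$, and $a_j^{h-k}e_j^{h+k}=B_j$.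

Therefore
$$\sum_{j=1}^MF_{\ell_j}=\frac{|\Gamma|(2s)!}{(s+1)!\,s!}\,(xy+zw)^s,$$
and $\operatorname{rk}(q_4^s)\le M(h^2+k^2)=U(s)$. As $M=\frac s2+O(1)$ and $\kappa=\frac s4+O(1)$, we get $U(s)=\frac12\bigl(\frac9{16}+\frac1{16}\bigr)s^3+O(s^2)=\frac5{16}s^3+O(s^2)$. $\blacksquare$

## 9. Comparing $U(s)$ with $g(4,2s)$ modulo $4$

**Proof of Corollary 2.** The asymptotics already give the claim for large $s$; we now find the explicit range. For $s\ge3$ the pair $(4,2s)$ is not exceptional, so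
$$g(4,2s)\ge g_0:=\tfrac14\tbinom{2s+3}3=\tfrac{(s+1)(2s+1)(2s+3)}{12}.$$

**Step 1: the difference in each residue class.** Write $s=4r+i$ with $0\le i\le3$, so that $\kappa=r$.

| $s$ | $M$ | $h$ | $h^2+k^2$ | $12(g_0-U)$ | positive for |
|---|---|---|---|---|---|
| $4r$ | $2r+1$ | $3r+1$ | $10r^2+6r+1$ | $16r^3-72r^2-52r-9$ | $r\ge6$ |
| $4r+1$ | $2r+1$ | $3r+2$ | $10r^2+12r+4$ | $(2r+1)(8r^2-16r-18)$ | $r\ge3$ |
| $4r+2$ | $2r+2$ | $3r+3$ | $10r^2+18r+9$ | $16r^3-96r^2-220r-111$ | $r\ge8$ |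
| $4r+3$ | $2r+2$ | $3r+4$ | $10r^2+24r+16$ | $4(r+1)(4r^2-16r-33)$ | $r\ge6$ |

The fifth column comes from these expansions.

* $s=4r$: $12g_0=(4r+1)(8r+1)(8r+3)=256r^3+192r^2+44r+3$ and $12U=12(2r+1)(10r^2+6r+1)=240r^3+264r^2+96r+12$.
* $s=4r+1$: $12g_0=(4r+2)(8r+3)(8r+5)=(2r+1)(128r^2+128r+30)$ and $12U=(2r+1)(120r^2+144r+48)$.
* $s=4r+2$: $12g_0=(4r+3)(8r+5)(8r+7)=256r^3+576r^2+428r+105$ and $12U=24(r+1)(10r^2+18r+9)=240r^3+672r^2+648r+216$.
* $s=4r+3$: $12g_0=(4r+4)(8r+7)(8r+9)=4(r+1)(64r^2+128r+63)$ and $12U=24(r+1)(10r^2+24r+16)=4(r+1)(60r^2+144r+96)$.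

**Step 2: positivity.** We check the last column.

* Row 1, $r\ge6$: $16r^3-72r^2\ge24r^2\ge144r>52r+9$.
* Row 2, $r\ge3$: $8r^2-16r=8r(r-2)\ge24>18$.
* Row 3, $r\ge8$: $16r^3-96r^2\ge32r^2\ge256r$, and $256r-220r=36r\ge288>111$.
* Row 4, $r\ge6$: $4r^2-16r=4r(r-4)\ge48>33$.

**Step 3: the values of $s$ covered.** We have $\operatorname{rk}(q_4^s)\le U(s)<g_0\le g(4,2s)$ for $s=4r\ge24$, for $s=4r+1\ge13$, for $s=4r+2\ge34$, and for $s=4r+3\ge27$. This includes $31,32,33,34$ and everything after, and below $31$ it includes $13,17,21,24,25,27,28,29$. For example, at $s=13$ we have $U=7\cdot130=910$, while $g_0=\frac14\binom{29}3=913.5$ and $g(4,26)=914$.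

Given any candidate $s_0(4)$, every $s\ge\max(s_0(4),31)$ has $\operatorname{rk}(q_4^s)<g(4,2s)$. So no $s_0(4)$ exists and the conjecture is false. $\blacksquare$

## 10. Asymptotic ratios for $n=4$ and an upper bound for $n=3$

**Proof of Theorem 3, part 1.** We have $U(s)=\frac5{16}s^3+O(s^2)$ and $g(4,2s)=\frac13s^3+O(s^2)$. Theorem 1 gives $\limsup\le\frac5{16}\cdot3=\frac{15}{16}$, and the gap is at least $\bigl(\frac13-\frac5{16}\bigr)s^3+O(s^2)=\frac1{48}s^3+O(s^2)$. Lemma 4 with $n=4$ gives $\operatorname{rk}(q_4^s)\ge\binom{s+3}3\sim\frac16s^3$, so $\liminf\ge\frac12$. $\blacksquare$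

**Proof of Theorem 3, part 2.** The scheme is that of Section 8 with one root of unity in place of two. Write $q_3=xy+z^2$, keep $\kappa=\lfloor s/4\rfloor$, $M=\lfloor s/2\rfloor+1$, $h=s+1-\kappa$, and put $m=2h$.

**Step 1: orbit sums.** This step finds the surviving monomials. For $\ell=ax+by+cz$ put
$$F_\ell=\sum_{\sigma^m=1}(\sigma a\,x+\sigma^{-1}b\,y+c\,z)^{2s},$$
a sum of $m$ powers. Replacing $\sigma$ by $-\sigma$ does not change the sign of the $z$-term, so here we do not halve the count. Only monomials $x^{i_1}y^{i_2}z^{i_3}$ with $m\mid i_1-i_2$ occur, each with coefficient $m\frac{(2s)!}{i_1!\,i_2!\,i_3!}a^{i_1}b^{i_2}c^{i_3}$. As $\kappa\le s/4$, we have $2m=4h>2s$, so $i_1-i_2\in\{0,\pm m\}$. The values $\pm m$ occur only if $m\le2s$, that is, $\kappa\ge1$.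

**Step 2: weight zero.** This step chooses the nodes so that the monomials $(xy)^tz^{2(s-t)}$ get the coefficients of a multiple of $(xy+z^2)^s$. Let $y_j\in(0,1)$, $g_j>0$ $(1\le j\le M)$ be the Gauss nodes and weights for the weight function $(1-y)^{-1/2}$ on $[0,1]$, exact in degree $\le2M-1$, where $2M-1\ge s$. Let $\theta_j>0$ with $\theta_j^s=g_j$, and require
$$a_jb_j=\tfrac14\theta_jy_j,\qquad c_j^2=\theta_j(1-y_j).\tag{10}$$
Write $\mathbf\Gamma$ for Euler's gamma function. Since $\mathbf\Gamma(p+\frac12)=\sqrt\pi\,\frac{(2p)!}{4^p\,p!}$ for integers $p\ge0$,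
$$\sum_j(a_jb_j)^tc_j^{2(s-t)}=4^{-t}\sum_jg_j\,y_j^t(1-y_j)^{s-t}=4^{-t}\int_0^1y^t(1-y)^{s-t-1/2}dy=4^{-t}\,\frac{t!\,\mathbf\Gamma(s-t+\frac12)}{\mathbf\Gamma(s+\frac32)}=C_1\,\frac{t!\,(2s-2t)!}{(s-t)!},$$
with $C_1=\frac{\sqrt\pi}{4^s\,\mathbf\Gamma(s+\frac32)}\ne0$ independent of $t$; the factor $\frac14$ in (10) is there to make the powers of $4$ combine. Multiplying by $m\frac{(2s)!}{t!^2(2s-2t)!}$ gives $C_1\frac{m(2s)!}{t!\,(s-t)!}=C_2\binom st$ with $C_2=C_1\frac{m(2s)!}{s!}\ne0$. So the weight-zero part of $\sum_jF_{\ell_j}$ is $C_2(xy+z^2)^s$.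

**Step 3: weights $\pm m$.** This step cancels the rest. The monomials are $x^m(xy)^tz^{2(s-h-t)}$ and $y^m(xy)^tz^{2(s-h-t)}$ with $0\le t\le s-h=\kappa-1$. Put $A_j=a_j^m$, so that $b_j^m=(\theta_jy_j/4)^{2h}/A_j$. Also $(a_jb_j)^tc_j^{2(s-h-t)}=4^{-t}\theta_j^{s-h}y_j^t(1-y_j)^{s-h-t}$. So it suffices that for all $P$ with $\deg P\le\kappa-1$
$$\sum_j\theta_j^{s-h}A_jP(y_j)=0,\qquad\sum_j\theta_j^{s+h}\Bigl(\frac{y_j}4\Bigr)^{2h}A_j^{-1}P(y_j)=0.$$
If $\kappa=0$, put $A_j=1$. If $\kappa\ge1$, let $\alpha_j=\theta_j^{s-h}A_j$ and $\beta_j=\theta_j^{s+h}(y_j/4)^{2h}A_j^{-1}$. The product is $\rho_j=g_j^2(y_j/4)^{2h}\ne0$, and Lemma 5, applied with $2\kappa\le M-1$, gives nonzero $\alpha_j,\beta_j$ and hence $A_j=\alpha_j/\theta_j^{s-h}\in\mathbb{C}^*$.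

**Step 4: the linear forms and the count.** Let $a_j$ be an $m$-th root of $A_j$, $b_j=\theta_jy_j/(4a_j)$, and $c_j$ a square root of $\theta_j(1-y_j)$. Then (10) holds, $a_j^m=A_j$, and $\sum_jF_{\ell_j}=C_2\,q_3^s$. Hence
$$\operatorname{rk}(q_3^s)\le mM=2(s+1-\kappa)\bigl(\lfloor s/2\rfloor+1\bigr)\sim2\cdot\tfrac34\cdot\tfrac12\,s^2=\tfrac34s^2.$$
On the other side, $g(3,2s)=\bigl\lceil\frac13\binom{2s+2}2\bigr\rceil\sim\frac23s^2$ for $s\ge3$. So $\limsup_s\operatorname{rk}(q_3^s)/g(3,2s)\le\frac34\cdot\frac32=\frac98$. $\blacksquare$
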